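\title{Derived and homotopy categories of complexes without a strongly unique enhancement}

\begin{abstract}
For every nonzero commutative ring $k$ we construct a $k$-linear abelian category $\mathcal A$ such that none of the eight categories $D^?(\mathcal A)$, $K^?(\mathcal A)$ with $?\in\{b,+,-,\emptyset\}$ has a strongly unique DG enhancement, although all of them have a unique one. This answers a question of Lorenzin in the negative. The obstruction is an exact autoequivalence that is the identity on $\mathcal A$ but is not isomorphic to the identity on two-term complexes of projectives. It is glued, along an uncountable almost disjoint family, from natural endomorphisms of the identity functor of categories of complexes over the dual numbers. Each of the eight categories has at least $2^{2^{\aleph_0}}$ pairwise not strongly equivalent enhancements with the same DG category. For bounded derived categories, strong uniqueness can fail in global dimension $2$ and always holds in global dimension at most $1$.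
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is a nonzero commutative ring and all categories are small in a fixed Grothendieck universe. DG categories, triangulated categories, abelian categories and functors are $k$-linear.

In a triangulated category the cone of a morphism is determined up to isomorphism, but not functorially. In a DG category the morphisms between two objects form a complex, and the homotopies that make cones functorial are part of the structure. An enhancement equips a triangulated category with such homotopies. The notions used in the next definition (the homotopy category $H^0(\mathsf C)$, pretriangulated DG categories, quasi-functors, exact functors) are recalled in Section~\ref{sec:dg}.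

\begin{definition}\label{def:enh}
Let $\mathcal T$ be a triangulated category. An \emph{enhancement} of $\mathcal T$ is a pair $(\mathsf C,E)$ consisting of a pretriangulated DG category $\mathsf C$ and an exact equivalence $E\colon H^0(\mathsf C)\to\mathcal T$. Two enhancements $(\mathsf C,E)$ and $(\mathsf C',E')$ are \emph{strongly equivalent} if there is a quasi-functor $f\colon\mathsf C\to\mathsf C'$ with $E'H^0(f)\cong E$ as exact functors.
\begin{enumerate}
\item[(a)] $\mathcal T$ has a \emph{unique enhancement} if it has an enhancement and for any two enhancements $(\mathsf C,E)$, $(\mathsf C',E')$ there is a quasi-functor $f\colon\mathsf C\to\mathsf C'$ such that $H^0(f)$ is an exact equivalence; equivalently, $\mathsf C$ and $\mathsf C'$ are quasi-equivalent.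
\item[(b)] $\mathcal T$ has a \emph{strongly unique enhancement} if it has an enhancement and any two enhancements are strongly equivalent.
\end{enumerate}
\end{definition}

If $E'H^0(f)\cong E$, then $H^0(f)$ is an equivalence, so strong uniqueness implies uniqueness. Uniqueness says that $\mathcal T$ determines the DG category $\mathsf C$; strong uniqueness says that it determines $\mathsf C$ together with the identification $E$. The difference between the two notions is a lifting problem for autoequivalences.

\begin{lemma}\label{lem:lifting}
Suppose that $\mathcal T$ has a unique enhancement, and let $(\mathsf C,E)$ be an enhancement. Then $\mathcal T$ has a strongly unique enhancement if and only if for every exact autoequivalence $F$ of $\mathcal T$ there is a quasi-functor $f\colon\mathsf C\to\mathsf C$ with $FEH^0(f)\cong E$ as exact functors.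
\end{lemma}

\begin{proof}
The pair $(\mathsf C,FE)$ is an enhancement, so the condition is necessary. Conversely, let $(\mathsf C',E')$ be any enhancement and $g\colon\mathsf C'\to\mathsf C$ a quasi-functor with $H^0(g)$ an equivalence; $g$ is invertible by Lemma~\ref{lem:invertible}. The condition for $F=E'H^0(g)^{-1}E^{-1}$ gives $f$ with $E'H^0(g^{-1}f)\cong E$. So $(\mathsf C,E)$ is strongly equivalent to every enhancement, and strong equivalence is transitive and, by Lemma~\ref{lem:invertible} again, symmetric.
\end{proof}

At least one explicit triangulated category is known to have a unique but not strongly unique enhancement \cite[Corollary 5.4.12]{JM}; it is not a derived or homotopy category of the kind considered here. For an abelian category $\mathcal A$ and $?\in\{b,+,-,\emptyset\}$, let $K^?(\mathcal A)$ be the homotopy category of complexes with boundedness condition $?$, and let $D^?(\mathcal A)$ be the corresponding derived category. We take the objects of $D^?(\mathcal A)$ to be the complexes with boundedness $?$, so that $D^?(\mathcal A)$ is the Verdier quotient of $K^?(\mathcal A)$ by the acyclic complexes;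 this is the usual category up to exact equivalence, and both notions of uniqueness are invariant under exact equivalence. The following fact is known.
\begin{enumerate}
\item[(U)] For every abelian category $\mathcal A$ and every $?\in\{b,+,-,\emptyset\}$, both $D^?(\mathcal A)$ and $K^?(\mathcal A)$ have a unique enhancement.
\end{enumerate}
Lorenzin writes in \cite{Lor}: ``we do not know whether the uniqueness of enhancements implies the strong uniqueness of enhancements for derived categories or homotopy categories of complexes.'' In view of (U), the question is the following.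
\begin{quote}
\emph{Do $D^?(\mathcal A)$ and $K^?(\mathcal A)$ have a strongly unique enhancement for every nonzero commutative ring $k$, every $k$-linear abelian category $\mathcal A$ and every $?\in\{b,+,-,\emptyset\}$?}
\end{quote}

There is a reason to expect a positive answer. A bounded complex is built from objects of $\mathcal A$ by shifts and cones, so one may hope that an exact functor on $K^b(\mathcal A)$ or $D^b(\mathcal A)$ is determined by what it does on $\mathcal A$. On $K^b(\mathcal A)$ this is true for quasi-functors (Lemmas~\ref{lem:degreezero} and~\ref{lem:extend}), and it is true for exact endofunctors of $D^b(\mathcal A)$ that fix $\mathcal A$ when $\operatorname{Ext}^2_{\mathcal A}=0$ (Lemma~\ref{lem:hereditary}). In general it is false for exact functors, and the gap between the two kinds of functors gives a negative answer. We regard $\mathcal A$ as the full subcategory of complexes concentrated in degree $0$.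

\begin{theorem}\label{thm:main}
For every nonzero commutative ring $k$ there is a $k$-linear abelian category $\mathcal A$ such that for each $?\in\{b,+,-,\emptyset\}$ neither $D^?(\mathcal A)$ nor $K^?(\mathcal A)$ has a strongly unique enhancement. More precisely, each of these eight categories $\mathcal T$ has an exact autoequivalence $F$ that is the identity on $\mathcal A$ and such that, for every enhancement $(\mathsf C,E)$ of $\mathcal T$, no quasi-functor $f\colon\mathsf C\to\mathsf C$ satisfies $FEH^0(f)\cong E$, not even as plain functors.
\end{theorem}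

\begin{theorem}\label{thm:many}
Each category $\mathcal T$ in Theorem~\ref{thm:main} has at least $2^{2^{\aleph_0}}$ pairwise not strongly equivalent enhancements, all with the same DG category $\mathsf C$.
\end{theorem}

For bounded derived categories, the smallest global dimension in which strong uniqueness fails is $2$.

\begin{theorem}\label{thm:gldim}
\begin{enumerate}
\item[(a)] For every nonzero commutative ring $k$ there is a $k$-linear abelian category $\mathcal A'$ of global dimension exactly $2$ such that $D^b(\mathcal A')$ does not have a strongly unique enhancement.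
\item[(b)] If $\mathcal A$ is a $k$-linear abelian category with $\operatorname{Ext}^2_{\mathcal A}=0$, then $D^b(\mathcal A)$ has a strongly unique enhancement.
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:main} has two independent halves. The first is an obstruction (Proposition~\ref{prop:obstruction}): an endofunctor that lifts to a quasi-functor and fixes a subcategory $\mathcal P$ of projectives is isomorphic to the identity on all cones of morphisms in $\mathcal P$. The second is the construction of an exact autoequivalence that fixes $\mathcal A$ but violates this conclusion. Section~\ref{sec:model} carries out the construction in a small combinatorial category, where it can be followed by hand. Section~\ref{sec:dg} proves the obstruction. Sections~\ref{sec:A}--\ref{sec:F} build $\mathcal A$, realize the small category inside $\mathcal T$, and extend the construction to all of $\mathcal T$. Section~\ref{sec:gldim} proves Theorem~\ref{thm:gldim}.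

\section{A model: twisting by $\eta$ along a tree}\label{sec:model}

Fix a maximal ideal $\mathfrak m$ of $k$, which exists because $k\neq0$. Put $K=k/\mathfrak m$ and $\Lambda=K[\varepsilon]/(\varepsilon^2)$. A $K$-linear category is $k$-linear through $k\to K$. ``Almost all'' means ``all but finitely many'', and ``countable'' includes finite. A function on a set $D$ is \emph{eventually constant} if it is constant on almost all of $D$; on a finite set every function is eventually constant.

\subsection{An automorphism of a cone}

Let $Y=(\Lambda\xrightarrow{\varepsilon}\Lambda)$ be the complex of $\Lambda$-modules in degrees $-1,0$; it is the cone of $\varepsilon\colon\Lambda\to\Lambda$. A chain endomorphism of $Y$ is a pair $(p,q)\in\Lambda^2$, acting in degrees $-1$ and $0$, with $\varepsilon p=q\varepsilon$, that is, $p\equiv q \bmod\varepsilon$. A homotopy is an element $h\in\Lambda$, and it bounds $(h\varepsilon,h\varepsilon)$. With $\eta=[(\varepsilon,0)]$ we obtain, in the homotopy category,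
\begin{equation}\label{eq:endY}
\operatorname{End}(Y)=K[\eta]/(\eta^2),\qquad [(a+b\varepsilon,\,a+b'\varepsilon)]=a+(b-b')\eta\quad(a,b,b'\in K).
\end{equation}
We write $K[\eta]$ for this local ring. In the triangle $\Lambda\xrightarrow{\varepsilon}\Lambda\xrightarrow{j}Y\xrightarrow{r}\Lambda[1]$, where $j$ is the inclusion of the term in degree $0$ and $r$ the projection onto the term in degree $-1$, we have $\eta j=0$, because $\eta$ vanishes in degree $0$, and $r\eta=0$, because the identity map $Y^0\to\Lambda[1]^{-1}$ is a null-homotopy of $r\eta$. So for every $c\in K$ the triple $(1,1,1+c\eta)$ is an automorphism of the triangle that is the identity on the two copies of $\Lambda$. This is the failure of functoriality of cones that we exploit.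

We shall see in Section~\ref{sec:eta} that $\eta$ extends to a natural endomorphism of the identity functor that vanishes on modules. One copy of $\Lambda$ does not yet give an interesting functor: for any family of automorphisms $a_X$ of the objects $X$ of a category, the functor $f\mapsto a_{X'}fa_X^{-1}$ is isomorphic to the identity. We want a functor that has this form on every small part of the category but not globally. For this we take many copies of $Y$, indexed by the nodes of a tree, and let the coefficient $c$ depend on the node.

\subsection{The tree and the group of twists}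

For a cardinal $\kappa\geq2$ let $N=\kappa^{<\omega}$ be the set of finite sequences in $\kappa$ (\emph{nodes}) and $\Omega=\kappa^{\omega}$ the set of infinite sequences (\emph{branches}). For $x\in\Omega$ let $D_x=\{x|_n:n\geq0\}\subset N$ be the set of initial segments of $x$. Each $D_x$ is infinite, and the family is almost disjoint: $D_x\cap D_y$ is finite for $x\neq y$, since $x|_n\neq y|_n$ once $n$ exceeds the first place where $x$ and $y$ differ.

We need at least as many branches as there are functions $N\to K$, and we choose $\kappa$ accordingly. If $|K|\leq2^{\aleph_0}$, put $\kappa=2$. Otherwise put $\kappa_0=|K|$, $\kappa_{n+1}=2^{\kappa_n}$ and $\kappa=\sup_n\kappa_n$.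

\begin{lemma}\label{lem:card}
$|K^N|\leq|\Omega|$.
\end{lemma}

\begin{proof}
If $\kappa=2$, then $N$ is countable and $|K^N|\leq(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}=|\Omega|$. Otherwise $|N|=\kappa\geq|K|$, and
\[
|K^N|\leq\kappa^\kappa=2^\kappa\leq\prod_n2^{\kappa_n}\leq\kappa^{\aleph_0}=|\Omega|.
\]
The second inequality comes from the injection $S\mapsto(S\cap\kappa_n)_n$ on subsets $S$ of $\kappa=\bigcup_n\kappa_n$, and the third from $2^{\kappa_n}=\kappa_{n+1}\leq\kappa$.
\end{proof}

A \emph{twist} is an element $b=(b_x)_x$ of the group $\mathfrak B=\prod_{x\in\Omega}K^{D_x}$: one function on each branch, with no compatibility required on common nodes. Let $\mathfrak B_0\subset\mathfrak B$ be the subgroup of those $b$ for which there is one function $\varphi\colon N\to K$ such that $b_x-\varphi|_{D_x}$ is eventually constant for every $x\in\Omega$.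

\begin{lemma}\label{lem:count}
$|\mathfrak B/\mathfrak B_0|\geq2^{|\Omega|}\geq2^{2^{\aleph_0}}$. In particular $\mathfrak B\neq\mathfrak B_0$.
\end{lemma}

\begin{proof}
Let $\mathrm{EC}_x\subset K^{D_x}$ be the subgroup of eventually constant functions. It is proper: the function $\delta_x$ with $\delta_x(x|_n)=1$ for $n$ odd and $0$ for $n$ even is not eventually constant, as $0\neq1$ in $K$. So $G=\prod_x(K^{D_x}/\mathrm{EC}_x)$ has cardinality at least $2^{|\Omega|}$. The group $\mathfrak B/\mathfrak B_0$ is the quotient of $G$ by the image $H$ of $K^N$, and $|H|\leq|\Omega|<2^{|\Omega|}$ by Lemma~\ref{lem:card}. Since $|G|=|G/H|\cdot|H|$, we get $|G/H|\geq2^{|\Omega|}$.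
\end{proof}

A diagonal argument exhibits a twist outside $\mathfrak B_0$: choose a surjection $\Omega\to K^N$, $x\mapsto\varphi_x$, and put $b_x=\varphi_x|_{D_x}+\delta_x$; any $\varphi$ equals some $\varphi_x$, and then $b_x-\varphi|_{D_x}=\delta_x$.

On countably many branches, by contrast, every twist is almost given by one function. For each countable subset $C\subset\Omega$ fix, once and for all and independently of $b$, an enumeration of $C$. For $b\in\mathfrak B$ define $g_C\colon N\to K$ by $g_C(s)=b_x(s)$ for the first $x\in C$ with $s\in D_x$, and $g_C(s)=0$ if there is no such $x$. Then $g_C$ is additive in $b$, $g_\emptyset=0$, and $g_{\{x\}}=b_x$ on $D_x$. For $x\in C$ only finitely many $y\in C$ precede $x$, and each of them meets $D_x$ in the finite set $D_x\cap D_y$. Hence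
\begin{equation}\label{eq:patch}
g_C(s)=b_x(s)\quad\text{for almost all } s\in D_x,\quad\text{for each }x\in C.
\end{equation}

\subsection{The model category}

For a node $z\in N$ put $D_z=\{z\}$ and, for a twist $b$, let $b_z=0$ on $D_z$. Then $D_z$ and $b_z\colon D_z\to K$ are defined for all $z\in N\sqcup\Omega$, and $D_z\cap D_{z'}$ is infinite only if $z=z'\in\Omega$.

Let $\mathcal G$ be the $K$-linear category with set of objects $N\sqcup\Omega$, in which $\mathcal G(z,z')$ is the space of eventually constant functions $h\colon D_z\cap D_{z'}\to K[\eta]$, $s\mapsto h_s$. We extend such functions by $0$ to $N$ and compose by pointwise multiplication. A composite $z\to z'\to z''$ is eventually constant: this is a condition only when $z=z''\in\Omega$, and then the composite is a product of eventually constant functions if $z'=z$ and has finite support otherwise. The object $z$ should be thought of as a copy of $Y$ at each node of $D_z$; Lemma~\ref{lem:GinT} makes this literal.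

For $b\in\mathfrak B$ let $\Phi_b$ be the identity on objects, and for $h\in\mathcal G(z,z')$ put
\[
\Phi_b(h)_s=h_s\bigl(1+(b_{z'}(s)-b_z(s))\eta\bigr),\qquad s\in D_z\cap D_{z'}.
\]
Almost disjointness makes $\Phi_b(h)$ eventually constant: either $D_z\cap D_{z'}$ is finite, or $z=z'$ and $\Phi_b(h)=h$. Since $(1+c\eta)(1+c'\eta)=1+(c+c')\eta$ for $c,c'\in K$, $\Phi_b$ is a functor, with inverse $\Phi_{-b}$.

\begin{example}\label{ex:branches}
For $s\in D_x$ let $i_s\in\mathcal G(s,x)$ have value $1$ at $s$; then $\Phi_b(i_s)=(1+b_x(s)\eta)\,i_s$. An isomorphism $\beta\colon\mathrm{id}\to\Phi_b$ must satisfy $\beta_xi_s=\Phi_b(i_s)\beta_s$. Take one branch $x$ with $b_x=\delta_x$. We cannot take all $\beta_s=1$, because then $\beta_x$ would have to be $1+\delta_x\eta$, which is not eventually constant; but $\beta_s=1-b_x(s)\eta$ and $\beta_x=1$ work. Now add a second branch $y$. At the nodes of $D_y\setminus D_x$ take $\beta_s=1-b_y(s)\eta$. At a common node $s$ the element $\beta_s$ has already been chosen, and this forces $(\beta_y)_s=1+(b_y(s)-b_x(s))\eta$. There are only finitely many common nodes, so $\beta_y$ is eventually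 $1$ and is a morphism of $\mathcal G$. The procedure continues over countably many branches. Over all branches it can break down.
\end{example}

\begin{proposition}\label{prop:model}
Let $b\in\mathfrak B$.
\begin{enumerate}
\item[(a)] For every countable $C\subset\Omega$, the restriction of $\Phi_b$ to the full subcategory on $N\sqcup C$ is isomorphic to the identity.
\item[(b)] $\Phi_b\cong\mathrm{id}_{\mathcal G}$ if and only if $b\in\mathfrak B_0$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\varphi\colon N\to K$ and $C\subset\Omega$ be such that $b_x-\varphi|_{D_x}$ is eventually constant for all $x\in C$. For $z\in N\sqcup C$ the function $\beta_z\colon s\mapsto1+(b_z(s)-\varphi(s))\eta$ is an automorphism of $z$, and $\beta_{z'}h=\Phi_b(h)\beta_z$ for $h\in\mathcal G(z,z')$, since at $s$ both sides equal $h_s(1+(b_{z'}(s)-\varphi(s))\eta)$. This proves (a), with $\varphi=g_C$ by \eqref{eq:patch}, and the ``if'' part of (b), with $C=\Omega$.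

Conversely, let $\beta\colon\mathrm{id}\to\Phi_b$ be an isomorphism. Write $\beta_s=\lambda_s+\mu_s\eta$ with $\lambda_s\neq0$ for $s\in N$, and $(\beta_x)_s=\lambda_x(s)+\mu_x(s)\eta$ with $\lambda_x,\mu_x\colon D_x\to K$ eventually constant for $x\in\Omega$. Naturality for $i_s$ gives
\[
\lambda_x(s)+\mu_x(s)\eta=(1+b_x(s)\eta)(\lambda_s+\mu_s\eta)=\lambda_s+(\mu_s+b_x(s)\lambda_s)\eta .
\]
Thus $\lambda_x(s)=\lambda_s\neq0$ and $b_x(s)=\mu_x(s)\lambda_x(s)^{-1}-\mu_s\lambda_s^{-1}$. With $\varphi(s)=-\mu_s\lambda_s^{-1}$, the function $b_x-\varphi|_{D_x}=\mu_x\lambda_x^{-1}$ is eventually constant for every $x$.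
\end{proof}

By Lemma~\ref{lem:count}, $\mathcal G$ has an automorphism that is isomorphic to the identity on countably many branches at a time but not globally.

\section{Quasi-functors and an obstruction to lifting}\label{sec:dg}

In this section $k$ is arbitrary and nothing from Section~\ref{sec:model} is used. This matters: our examples are $K$-linear, but their enhancements are only assumed $k$-linear.

\subsection{Recollections}

An \emph{exact functor} between triangulated categories is a pair $(G,\theta)$ with $\theta\colon G\circ[1]\cong[1]\circ G$ such that a distinguished triangle $(u,v,w)$ on objects $X,X',X''$ goes to a distinguished triangle $(Gu,Gv,\theta_XGw)$. An isomorphism of exact functors $(G,\theta)\to(G',\theta')$ is a natural isomorphism $\beta$ with $\theta'_X\beta_{X[1]}=\beta_X[1]\,\theta_X$.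

A \emph{DG category} $\mathsf C$ has complexes of $k$-modules $\mathsf C(a,b)$ as morphism objects, with composition satisfying the Leibniz rule. The category $H^0(\mathsf C)$ has the same objects and morphisms $H^0\mathsf C(a,b)$. A DG functor is a \emph{quasi-equivalence} if it induces quasi-isomorphisms on morphism complexes and an equivalence on $H^0$. A $k$-linear category is a DG category concentrated in degree $0$. For an additive category $\mathcal P$, the complexes with boundedness $?$ form a DG category $\mathsf C^?(\mathcal P)$ with morphism complexes $\operatorname{Hom}^n(X,X')=\prod_i\operatorname{Hom}(X^i,X'^{\,i+n})$ and differential $f\mapsto df-(-1)^nfd$, and $H^0(\mathsf C^?(\mathcal P))=K^?(\mathcal P)$.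

The truncation $\tau^{\leq0}\mathsf C$ has the same objects as $\mathsf C$ and keeps all morphisms of negative degree and the closed morphisms of degree $0$. There are DG functors, natural in $\mathsf C$ and the identity on objects,
\begin{equation}\label{eq:trunc}
\mathsf C\xleftarrow{\ \mathrm{in}_{\mathsf C}\ }\tau^{\leq0}\mathsf C\xrightarrow{\ \mathrm{pr}_{\mathsf C}\ }H^0(\mathsf C).
\end{equation}
The first is a quasi-equivalence if the morphism complexes of $\mathsf C$ have no cohomology in positive degrees, the second if they have none in negative degrees.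

The \emph{Bondal--Kapranov hull} $\mathsf D^{\mathrm{pretr}}$ of a DG category $\mathsf D$ has as objects the one-sided twisted complexes $(\bigoplus_{i=1}^rd_i[n_i],q)$: formal sums of formally shifted objects of $\mathsf D$ with a strictly triangular matrix $q$ of morphisms of total degree $1$ satisfying $dq+q^2=0$. Morphisms are matrices, with differential twisted by $q$ and $q'$. We use the following standard facts.
\begin{enumerate}
\item[(T1)] $H^0(\mathsf D^{\mathrm{pretr}})$ is triangulated and is generated under shifts and cones by the image of the natural DG functor $\iota_{\mathsf D}\colon\mathsf D\to\mathsf D^{\mathrm{pretr}}$. A DG functor $G\colon\mathsf D\to\mathsf D'$ induces, functorially, a DG functor $G^{\mathrm{pretr}}$ with $G^{\mathrm{pretr}}\iota_{\mathsf D}=\iota_{\mathsf D'}G$, and $H^0(G^{\mathrm{pretr}})$ is exact.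
\item[(T2)] $\mathsf D$ is \emph{pretriangulated} if and only if $\iota_{\mathsf D}$ is a quasi-equivalence. Then $H^0(\mathsf D)$ is triangulated through $H^0(\iota_{\mathsf D})$, and $H^n\mathsf D(a,b)\cong H^0\mathsf D(a,b[n])$, compatibly with DG functors between pretriangulated DG categories.
\item[(T3)] $\mathsf D^{\mathrm{pretr}}$ is pretriangulated. The totalization $\mathrm{Tot}\colon(\mathsf D^{\mathrm{pretr}})^{\mathrm{pretr}}\to\mathsf D^{\mathrm{pretr}}$, which lists all entries of a twisted complex of twisted complexes and assembles the twisting matrices into one block matrix, satisfies $\mathrm{Tot}\,\iota_{\mathsf D^{\mathrm{pretr}}}\cong\mathrm{id}\cong\mathrm{Tot}\,(\iota_{\mathsf D})^{\mathrm{pretr}}$ by natural isomorphisms with closed components of degree $0$.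
\item[(T4)] For an additive category $\mathcal P$, a twisted complex over $\mathcal P$ is a bounded complex whose terms are written as formal sums. Forming the sums in $\mathcal P$ gives a DG equivalence $\mathcal P^{\mathrm{pretr}}\to\mathsf C^b(\mathcal P)$ compatible with the functors from $\mathcal P$. So $\mathsf C^b(\mathcal P)$ is pretriangulated, and it induces the usual triangulated structure on $K^b(\mathcal P)$.
\end{enumerate}

The functor $(-)^{\mathrm{pretr}}$ preserves quasi-equivalences. Indeed, since twisting matrices are strictly triangular, a morphism complex of $\mathsf D^{\mathrm{pretr}}$ has a finite filtration whose graded pieces are finite sums of shifted morphism complexes of $\mathsf D$. So for a quasi-equivalence $G\colon\mathsf D\to\mathsf D'$ the five lemma shows that $G^{\mathrm{pretr}}$ is a quasi-isomorphism on morphism complexes. The essential image of the fully faithful exact functor $H^0(G^{\mathrm{pretr}})$ is a triangulated subcategory containing the objects of $\mathsf D'$, hence everything by (T1).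

Let $\mathsf{Hqe}$ be the localization of the category of small DG categories at the quasi-equivalences. By To\"en \cite{Toen}, the isomorphism classes of quasi-functors $\mathsf C\to\mathsf C'$ are the elements of $\operatorname{Hom}_{\mathsf{Hqe}}(\mathsf C,\mathsf C')$, and we treat quasi-functors as morphisms of $\mathsf{Hqe}$. By Tabuada \cite{Tab}, $\mathsf{Hqe}$ is the homotopy category of a model structure in which all objects are fibrant. Consequently every $\mathsf C$ has a cofibrant replacement, that is, a quasi-equivalence $q\colon\mathsf Q\to\mathsf C$ with $\mathsf Q$ cofibrant, and every morphism $\mathsf Q\to\mathsf C'$ of $\mathsf{Hqe}$ with $\mathsf Q$ cofibrant is represented by a DG functor.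

By the universal property of the localization, $(-)^{\mathrm{pretr}}$ acts on $\mathsf{Hqe}$ and $\iota$ is a natural transformation there. In the same way, $\mathsf C\mapsto H^0(\mathsf C)$ is a functor from $\mathsf{Hqe}$ to categories and isomorphism classes of functors, and $\mathsf C\mapsto H^0(\mathsf C^{\mathrm{pretr}})$ is a functor from $\mathsf{Hqe}$ to triangulated categories and isomorphism classes of exact functors. So for a quasi-functor $f$ between pretriangulated DG categories, $H^0(f)$ is an exact functor, well defined up to isomorphism of exact functors and compatible with composition.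

\begin{lemma}\label{lem:invertible}
Let $f\colon\mathsf C\to\mathsf C'$ be a quasi-functor between pretriangulated DG categories. If $H^0(f)$ is an equivalence, then $f$ is invertible in $\mathsf{Hqe}$.
\end{lemma}

\begin{proof}
Let $q\colon\mathsf Q\to\mathsf C$ be a cofibrant replacement and $U\colon\mathsf Q\to\mathsf C'$ a DG functor representing $fq$. From $\iota_{\mathsf C}q=q^{\mathrm{pretr}}\iota_{\mathsf Q}$ we see that $\iota_{\mathsf Q}$ is a quasi-equivalence, so $\mathsf Q$ is pretriangulated. As $H^0(U)$ is an equivalence, (T2) shows that $U$ is bijective on all $H^n$ of morphism complexes. So $U$ is a quasi-equivalence.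
\end{proof}

\subsection{Rigidity of quasi-functors}

Two lemmas express that a quasi-functor out of $\mathsf C^b(\mathcal P)$ is determined by a plain functor out of $\mathcal P$. The first passes from $H^0$ to $\mathsf{Hqe}$ when there is no cohomology outside degree $0$; the second passes from $\mathcal P$ to $\mathsf C^b(\mathcal P)$.

\begin{lemma}\label{lem:degreezero}
\begin{enumerate}
\item[(a)] Let $h,h'\colon\mathsf B\to\mathsf H$ be DG functors related by a natural isomorphism with closed components of degree $0$. Then $h=h'$ in $\mathsf{Hqe}$. In particular, isomorphic functors between $k$-linear categories are equal in $\mathsf{Hqe}$.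
\item[(b)] Let $\mathcal P$ be a $k$-linear category, $\mathsf C$ a DG category and $u,v\in\operatorname{Hom}_{\mathsf{Hqe}}(\mathcal P,\mathsf C)$ with $H^0(u)\cong H^0(v)$. Assume that $H^n\mathsf C(uP,uP')=0$ for all $n\neq0$ and $P,P'\in\mathcal P$, where $uP=H^0(u)(P)$. Then $u=v$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\mathrm{Iso}(\mathsf H)$ be the DG category whose objects are the closed isomorphisms $\alpha\colon A\to B$ of degree $0$ in $\mathsf H$, and whose morphism complex from $\alpha$ to $\alpha'\colon A'\to B'$ is the subcomplex of pairs $(p,q)\in\mathsf H(A,A')\oplus\mathsf H(B,B')$ with $\alpha'p=q\alpha$. Each of $p,q$ determines the other, so the source and target functors $\mathrm{Iso}(\mathsf H)\to\mathsf H$ are isomorphisms on morphism complexes. They are surjective on objects, hence quasi-equivalences. They have the common section $A\mapsto\mathrm{id}_A$, $p\mapsto(p,p)$, so in $\mathsf{Hqe}$ both equal the inverse of this section. A natural isomorphism $h\cong h'$ as in the statement is a DG functor $\mathsf B\to\mathrm{Iso}(\mathsf H)$ whose composites with source and target are $h$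 and $h'$.

(b) Let $q\colon\mathsf Q\to\mathcal P$ be a cofibrant replacement, and represent $uq$ and $vq$ by DG functors $U,V\colon\mathsf Q\to\mathsf C$. Let $\mathsf D\subset\mathsf C$ be the full DG subcategory of objects isomorphic in $H^0(\mathsf C)$ to some $uP$. Both $U$ and $V$ take values in $\mathsf D$, and $H^0(U)\cong H^0(V)$ as functors $H^0(\mathsf Q)\to H^0(\mathsf D)$. Composition with an isomorphism of $H^0(\mathsf C)$ is a quasi-isomorphism of morphism complexes, so $\mathsf D$ has cohomology only in degree $0$; so does $\mathsf Q$, being quasi-equivalent to $\mathcal P$. Hence all functors in \eqref{eq:trunc} for $\mathsf Q$ and $\mathsf D$ are quasi-equivalences, and their naturality gives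
\[
U=\mathrm{in}_{\mathsf D}\,(\tau^{\leq0}U)\,\mathrm{in}_{\mathsf Q}^{-1}=\mathrm{in}_{\mathsf D}\,\mathrm{pr}_{\mathsf D}^{-1}\,H^0(U)\,\mathrm{pr}_{\mathsf Q}\,\mathrm{in}_{\mathsf Q}^{-1}
\]
in $\operatorname{Hom}_{\mathsf{Hqe}}(\mathsf Q,\mathsf D)$. The same formula holds for $V$, and $H^0(U)=H^0(V)$ in $\mathsf{Hqe}$ by (a).
\end{proof}

\begin{lemma}\label{lem:extend}
Let $\mathsf B$ be a DG category and $\mathsf C$ a pretriangulated DG category. Restriction along $\iota_{\mathsf B}$ is a bijection $\operatorname{Hom}_{\mathsf{Hqe}}(\mathsf B^{\mathrm{pretr}},\mathsf C)\to\operatorname{Hom}_{\mathsf{Hqe}}(\mathsf B,\mathsf C)$. In particular, for an additive category $\mathcal P$, restriction is a bijection $\operatorname{Hom}_{\mathsf{Hqe}}(\mathsf C^b(\mathcal P),\mathsf C)\to\operatorname{Hom}_{\mathsf{Hqe}}(\mathcal P,\mathsf C)$.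
\end{lemma}

\begin{proof}
By (T3) and Lemma~\ref{lem:degreezero}(a), $\mathrm{Tot}\,\iota_{\mathsf B^{\mathrm{pretr}}}=\mathrm{id}=\mathrm{Tot}\,(\iota_{\mathsf B})^{\mathrm{pretr}}$ in $\mathsf{Hqe}$. Since $\iota_{\mathsf B^{\mathrm{pretr}}}$ is invertible, so is $\mathrm{Tot}$, and therefore $(\iota_{\mathsf B})^{\mathrm{pretr}}=\iota_{\mathsf B^{\mathrm{pretr}}}$. For $w\colon\mathsf B^{\mathrm{pretr}}\to\mathsf C$ this gives
\[
\iota_{\mathsf C}w=w^{\mathrm{pretr}}\iota_{\mathsf B^{\mathrm{pretr}}}=w^{\mathrm{pretr}}(\iota_{\mathsf B})^{\mathrm{pretr}}=(w\iota_{\mathsf B})^{\mathrm{pretr}} .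
\]
As $\iota_{\mathsf C}$ is invertible, $w$ is determined by $w\iota_{\mathsf B}$. Given $u\colon\mathsf B\to\mathsf C$, the morphism $w=\iota_{\mathsf C}^{-1}u^{\mathrm{pretr}}$ satisfies $w\iota_{\mathsf B}=\iota_{\mathsf C}^{-1}\iota_{\mathsf C}u=u$. The last statement follows from (T4).
\end{proof}

To apply these lemmas to an arbitrary enhancement of $\mathcal T$, we must first lift a subcategory $\mathcal P\subset\mathcal T$ to the enhancement.

\begin{lemma}\label{lem:realize}
Let $(\mathsf C,E)$ be an enhancement of $\mathcal T$ and $\mathcal P\subset\mathcal T$ a full additive subcategory with $\operatorname{Hom}_{\mathcal T}(P,P'[n])=0$ for all $n<0$ and $P,P'\in\mathcal P$. There is $u\in\operatorname{Hom}_{\mathsf{Hqe}}(\mathcal P,\mathsf C)$ with $EH^0(u)\cong\mathrm{incl}_{\mathcal P}$. If $\hat u\colon\mathsf C^b(\mathcal P)\to\mathsf C$ is its extension, then $\Psi=EH^0(\hat u)\colon K^b(\mathcal P)\to\mathcal T$ is an exact functor with $\Psi|_{\mathcal P}\cong\mathrm{incl}_{\mathcal P}$.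
\end{lemma}

\begin{proof}
Let $\mathsf D\subset\mathsf C$ be the full DG subcategory of objects $c$ with $E(c)$ isomorphic to an object of $\mathcal P$. By (T2), $H^n\mathsf D(c,c')\cong\operatorname{Hom}_{\mathcal T}(Ec,Ec'[n])=0$ for $n<0$, so $\mathrm{pr}_{\mathsf D}$ is a quasi-equivalence. Since $E$ is an equivalence, there is a functor $w\colon\mathcal P\to H^0(\mathsf D)$ with $Ew\cong\mathrm{incl}_{\mathcal P}$. Let $u$ be the composite of $\mathrm{in}_{\mathsf D}\,\mathrm{pr}_{\mathsf D}^{-1}w$ with $\mathsf D\subset\mathsf C$; as $\mathrm{in}_{\mathsf D}$ and $\mathrm{pr}_{\mathsf D}$ induce the identity on $H^0$, we have $H^0(u)\cong w$. The functor $\Psi$ is exact by (T4).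
\end{proof}

\begin{proposition}[Obstruction to lifting]\label{prop:obstruction}
Let $(\mathsf C,E)$ be an enhancement of $\mathcal T$ and $\mathcal P\subset\mathcal T$ a full additive subcategory with $\operatorname{Hom}_{\mathcal T}(P,P'[n])=0$ for all $n\neq0$ and $P,P'\in\mathcal P$. Let $\mathcal Y\subset\mathcal T$ be the full subcategory of objects $y$ that fit into a distinguished triangle $P\to P'\to y\to P[1]$ with $P,P'\in\mathcal P$. Let $F\colon\mathcal T\to\mathcal T$ be a functor with $F|_{\mathcal P}\cong\mathrm{incl}_{\mathcal P}$. If there is a quasi-functor $f\colon\mathsf C\to\mathsf C$ with $EH^0(f)\cong FE$ as plain functors, then $F|_{\mathcal Y}\cong\mathrm{incl}_{\mathcal Y}$.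
\end{proposition}

\begin{proof}
Take $u,\hat u,\Psi$ as in Lemma~\ref{lem:realize}. We have
\[
EH^0(fu)\cong FEH^0(u)\cong F\circ\mathrm{incl}_{\mathcal P}\cong\mathrm{incl}_{\mathcal P}\cong EH^0(u),
\]
so $H^0(fu)\cong H^0(u)$. By (T2) and the vanishing hypothesis, Lemma~\ref{lem:degreezero}(b) applies and gives $fu=u$. The morphisms $f\hat u$ and $\hat u$ then have the same restriction to $\mathcal P$, so $f\hat u=\hat u$ by Lemma~\ref{lem:extend}. This yields an isomorphism $\alpha\colon\Psi\cong EH^0(f)H^0(\hat u)\cong F\Psi$.

In our application $K^b(\mathcal P)$ is a full subcategory of $\mathcal T$, but for an arbitrary enhancement we have no identification of $\Psi$ with that inclusion. What we need instead is that $\Psi$ is full and that $\mathcal Y$ lies in its essential image.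

\emph{$\Psi$ is fully faithful.} For $P,P'\in\mathcal P$ the map $\operatorname{Hom}_{K^b(\mathcal P)}(P,P'[n])\to\operatorname{Hom}_{\mathcal T}(\Psi P,\Psi(P'[n]))$ is bijective for all $n$: for $n=0$ because $\Psi|_{\mathcal P}\cong\mathrm{incl}_{\mathcal P}$, and for $n\neq0$ because both sides vanish. By the five lemma, the complexes $Z$ such that $\operatorname{Hom}(P,Z[n])\to\operatorname{Hom}(\Psi P,\Psi(Z[n]))$ is bijective for all $P\in\mathcal P$ and all $n$ form a triangulated subcategory. It contains $\mathcal P$, which generates $K^b(\mathcal P)$ under shifts and cones, so it is all of $K^b(\mathcal P)$. Likewise the complexes $W$ such that $\operatorname{Hom}(W,Z)\to\operatorname{Hom}(\Psi W,\Psi Z)$ is bijective for all $Z$ form a triangulated subcategory containing $\mathcal P$, hence all of $K^b(\mathcal P)$.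

\emph{The essential image contains $\mathcal Y$.} If $y$ is a cone of $e\colon P\to P'$ in $\mathcal T$ and $Z_y$ is the cone of $e$ in $K^b(\mathcal P)$, then $\Psi(Z_y)$ is a cone of $\Psi(e)$, which is isomorphic to $e$ as an arrow. So there is an isomorphism $a_y\colon\Psi(Z_y)\to y$.

Put $\beta_y=F(a_y)\,\alpha_{Z_y}\,a_y^{-1}\colon y\to F(y)$. For $h\colon y\to y'$ in $\mathcal Y$, fullness gives $t\colon Z_y\to Z_{y'}$ with $ha_y=a_{y'}\Psi(t)$, and
\[
F(h)\beta_y=F(a_{y'})\,F\Psi(t)\,\alpha_{Z_y}a_y^{-1}=F(a_{y'})\,\alpha_{Z_{y'}}\Psi(t)\,a_y^{-1}=\beta_{y'}h .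
\]
So $\beta$ is an isomorphism $\mathrm{incl}_{\mathcal Y}\cong F|_{\mathcal Y}$.
\end{proof}

\section{The abelian category $\mathcal A$}\label{sec:A}

We want an abelian category with projective objects $\Lambda_z$, $z\in N\sqcup\Omega$, such that the cones of $\varepsilon\colon\Lambda_z\to\Lambda_z$ span a copy of $\mathcal G$. The natural candidate consists of families of $\Lambda$-modules indexed by $N$ that are eventually constant along each branch. For ``eventually constant'' to survive the formation of kernels and cokernels, we fix a model of the module category in which these are chosen once and for all.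

Let $\mathcal M$ be the category of finite-dimensional $\Lambda$-modules in the form of pairs $(d,\mathcal E)$, where $\mathcal E$ is a $d\times d$ matrix over $K$ with $\mathcal E^2=0$, giving the action of $\varepsilon$ on $K^d$. It has exactly one zero object, $0$. Choose a kernel and a cokernel for each morphism of $\mathcal M$, a direct sum for each pair of objects, and objects of $\mathcal M$ representing $\Lambda$ and the simple module $K$. The module $\Lambda$ is projective and injective in $\mathcal M$. For injectivity let $\ell\colon\Lambda\to K$, $\ell(a+b\varepsilon)=b$; then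
\begin{equation}\label{eq:frobenius}
\operatorname{Hom}_\Lambda(V,\Lambda)\to\operatorname{Hom}_K(V,K),\qquad h\mapsto\ell h,
\end{equation}
is bijective for every $V\in\mathcal M$, with inverse $\psi\mapsto(v\mapsto\psi(\varepsilon v)+\psi(v)\varepsilon)$, and the right-hand side is exact in $V$.

\begin{definition}\label{def:A}
An object of $\mathcal A$ is a family $M=(M_s)_{s\in N}$ of objects of $\mathcal M$ such that
\begin{enumerate}
\item[(A1)] for each $x\in\Omega$ there is $M_x\in\mathcal M$ with $M_s=M_x$ for almost all $s\in D_x$;
\item[(A2)] there is a finite set $B\subset\Omega$ with $M_s=0$ for almost all $s\in N\setminus\bigcup_{x\in B}D_x$.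
\end{enumerate}
A morphism $f\colon M\to M'$ is a family $(f_s\colon M_s\to M'_s)_{s\in N}$ such that for each $x\in\Omega$ there is $f_x\colon M_x\to M'_x$ with $f_s=f_x$ for almost all $s\in D_x$.
\end{definition}

If $B$ is as in (A2) and $x\notin B$, then almost all $s\in D_x$ lie outside $\bigcup_{y\in B}D_y$, so $M_x=0$. Hence $B(M)=\{x\in\Omega:M_x\neq0\}$ is finite. Condition (A2) holds with $B=B(M)$, because for each of the finitely many $y\in B\setminus B(M)$ we have $M_s=0$ for almost all $s\in D_y$.

\begin{lemma}\label{lem:abelian}
$\mathcal A$ is a small $K$-linear abelian category. The evaluation functors $\mathrm{ev}_s\colon\mathcal A\to\mathcal M$, $M\mapsto M_s$, are exact, and a sequence in $\mathcal A$ is exact if and only if all its evaluations are.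
\end{lemma}

\begin{proof}
Form direct sums, kernels and cokernels node by node with the chosen ones. The chosen kernel $\ker f_s\to M_s$ depends only on $f_s$, so it is eventually constant along each branch; it equals $0$ wherever $M_s=0$, because $\mathcal M$ has only one zero object. So $\ker f$ satisfies (A1) and (A2), and $\ker f\to M$ is a morphism of $\mathcal A$. If $g\colon L\to M$ satisfies $fg=0$, the unique factorization $L_s\to\ker f_s$ of $g_s$ depends only on $f_s$ and $g_s$, so it is eventually constant as well. The dual argument handles cokernels, and the same argument handles direct sums. A morphism $f$ with all $f_s$ invertible is invertible, since $(f_s^{-1})$ is eventually constant. This applies to the map from coimage to image, so $\mathcal A$ is abelian, and to the map from image to kernel, which gives the last statement.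
\end{proof}

For $s\in N$ and $V\in\mathcal M$ let $\delta_sV\in\mathcal A$ be $V$ at $s$ and $0$ elsewhere. Changing a family at one node affects none of the conditions in Definition~\ref{def:A}, so
\begin{equation}\label{eq:adj}
\operatorname{Hom}_{\mathcal A}(\delta_sV,M)=\operatorname{Hom}_\Lambda(V,M_s),\qquad\operatorname{Hom}_{\mathcal A}(M,\delta_sV)=\operatorname{Hom}_\Lambda(M_s,V),
\end{equation}
both through $\mathrm{ev}_s$. For $z\in N\sqcup\Omega$ let $\Lambda_z\in\mathcal A$ be $\Lambda$ at the nodes of $D_z$ and $0$ elsewhere; thus $\Lambda_s=\delta_s\Lambda$. Let $\mathcal P\subset\mathcal A$ be the full additive subcategory of finite direct sums of objects $\Lambda_z$.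

\begin{lemma}\label{lem:proj}
Every $\Lambda_s$, $s\in N$, is projective and injective in $\mathcal A$. Every $\Lambda_x$, $x\in\Omega$, is projective. So all objects of $\mathcal P$ are projective.
\end{lemma}

\begin{proof}
By \eqref{eq:adj}, the functors $\operatorname{Hom}_{\mathcal A}(\Lambda_s,-)$ and $\operatorname{Hom}_{\mathcal A}(-,\Lambda_s)$ are composites of $\mathrm{ev}_s$ with exact functors. A morphism $\Lambda_x\to M$ is a family $(m_s\in M_s)_{s\in D_x}$ with $m_s$ equal to a fixed element of $M_x$ for almost all $s$; along a branch $y\neq x$ there is no condition, since $\Lambda_x$ vanishes at almost all nodes of $D_y$. Let $p\colon M\to M'$ be an epimorphism. Then all $p_s$ are surjective, and so is $p_x$, which equals some $p_s$. To lift a family $(m'_s)$, lift its eventual value once along $p_x$ and lift the finitely many remaining entries arbitrarily.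
\end{proof}

From now on $\mathcal T$ is any one of the categories $K^?(\mathcal A)$, $D^?(\mathcal A)$, and for a complex $X$ we write $X(s)=\mathrm{ev}_sX$. We treat the two cases together by means of two standard facts. If $W\in K^?(\mathcal A)$ has no nonzero morphisms to (respectively, from) acyclic complexes in $K^?(\mathcal A)$, then morphisms from (respectively, to) $W$ are the same in $K^?(\mathcal A)$ and $D^?(\mathcal A)$. And if $W$ is a bounded complex of projectives (respectively, injectives), then $\operatorname{Hom}^\bullet(W,Z)$ (respectively, $\operatorname{Hom}^\bullet(Z,W)$) is acyclic for every acyclic $Z$. It follows that $K^b(\mathcal P)\to\mathcal T$ is fully faithful, and in particular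
\begin{equation}\label{eq:Pvanish}
\operatorname{Hom}_{\mathcal T}(P,P'[n])=0\qquad\text{for }n\neq0\text{ and }P,P'\in\mathcal P .
\end{equation}

For $z\in N\sqcup\Omega$ let $Y_z=(\Lambda_z\xrightarrow{\varepsilon}\Lambda_z)$ in degrees $-1,0$, the cone of $\varepsilon$ on $\Lambda_z$. Then $Y_z(s)=Y$ for $s\in D_z$ and $Y_z(s)=0$ otherwise.

\begin{lemma}\label{lem:GinT}
The assignments $Y_z\mapsto z$ and $h\mapsto(\mathrm{ev}_sh)_{s\in D_z\cap D_{z'}}$ define an isomorphism from the full subcategory of $\mathcal T$ on the objects $Y_z$ onto $\mathcal G$.
\end{lemma}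

\begin{proof}
Morphisms $Y_z\to Y_{z'}$ in $\mathcal T$ are homotopy classes of chain maps. By the proof of Lemma~\ref{lem:proj}, $\operatorname{Hom}_{\mathcal A}(\Lambda_z,\Lambda_{z'})$ is the space of eventually constant functions $D_z\cap D_{z'}\to\Lambda$. So a chain map is a pair of functions $(a+b\varepsilon,a+b'\varepsilon)$ with $a,b,b'\colon D_z\cap D_{z'}\to K$ eventually constant, and by \eqref{eq:endY} it is sent to $a+(b-b')\eta\in\mathcal G(z,z')$. This map is surjective (take $b'=0$). If $a=0$ and $b=b'$, then $b$ is an eventually constant homotopy bounding the chain map, so the map is injective on homotopy classes. It respects composition because each $\mathrm{ev}_s$ does.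
\end{proof}

\begin{remark}\label{rem:A1}
If arbitrary families were allowed as morphisms, then $s\mapsto1+b_x(s)\eta$ would be an automorphism of $Y_x$, and the first paragraph of the proof of Proposition~\ref{prop:model} with $\varphi=0$ would trivialize every twist. The role of (A2) appears in Lemma~\ref{lem:locfin}.
\end{remark}

\section{Natural endomorphisms of the identity}\label{sec:eta}

To extend $\Phi_b$ from $\mathcal G$ to $\mathcal T$ we need, for every object $X$, an endomorphism that acts as $c(s)\eta$ on the copies of $Y_s$ inside $X$ and commutes with all morphisms of $\mathcal T$. An object $X$ has no canonical decomposition into copies of $Y_s$ and a remainder. What saves the construction is that $\eta$ is almost vanishing, in the sense familiar from Auslander--Reiten theory: it is killed by every morphism that does not split.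

\subsection{Almost vanishing endomorphisms}

Let $I=N\times\mathbb Z$. For $j=(s,n)\in I$ put $R_j=Y_s[n]$, a complex in degrees $-n-1,-n$, and write $\eta$ for the endomorphism $(\delta_s\eta)[n]$ of $R_j$. Since $R_j$ is a bounded complex of projective-injectives, \eqref{eq:adj} gives, for $X\in\mathcal T$,
\begin{equation}\label{eq:homR}
\operatorname{Hom}_{\mathcal T}(R_j,X)=H^0\operatorname{Hom}^\bullet_\Lambda(Y[n],X(s)),\qquad\operatorname{Hom}_{\mathcal T}(X,R_j)=H^0\operatorname{Hom}^\bullet_\Lambda(X(s),Y[n]),
\end{equation}
compatibly with composition. These spaces are finite-dimensional, even for unbounded $X$, because $Y$ is bounded and the terms of $X(s)$ are finite-dimensional. The ring $\operatorname{End}_{\mathcal T}(R_j)=K[\eta]$ is local, so $R_j$ is indecomposable. The $R_j$ are pairwise non-isomorphic: the cohomology of $R_{(s,n)}$ is $\delta_sK$ in degrees $-n-1$ and $-n$, and zero elsewhere.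

\begin{lemma}\label{lem:av}
Let $X\in\mathcal T$ and $j\in I$. If $f\colon X\to R_j$ is not a split epimorphism, then $\eta f=0$. If $g\colon R_j\to X$ is not a split monomorphism, then $g\eta=0$.
\end{lemma}

\begin{proof}
Shifting, we may assume $j=(s,0)$. We first construct a perfect pairing between morphisms $X\to Y_s$ and morphisms $Y_s\to X$.

For $V\in\mathcal M$ and a finite free $\Lambda$-module $L$, the pairing $\operatorname{Hom}_\Lambda(V,L)\times\operatorname{Hom}_\Lambda(L,V)\to K$, $(a,b)\mapsto\ell\operatorname{tr}(ab)$, is perfect. It suffices to treat $L=\Lambda$, where $\operatorname{Hom}_\Lambda(\Lambda,V)=V$, the pairing is $(a,v)\mapsto\ell(a(v))$, and the claim is \eqref{eq:frobenius}. Let $Z=X(s)$, and for a graded endomorphism $w$ of $Y$ of degree $0$ let $\operatorname{str}(w)=\sum_i(-1)^i\operatorname{tr}(w^i)$. The pairings $\langle a,b\rangle=\ell\operatorname{str}(ab)$ between $\operatorname{Hom}^n(Z,Y)$ and $\operatorname{Hom}^{-n}(Y,Z)$ are finite direct sums of the pairings above, up to sign, so they are perfect pairings of finite-dimensional spaces. For $z\in\operatorname{End}^{-1}(Y)$ we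 have $\operatorname{str}(dz+zd)=0$, because $\operatorname{tr}(d^{i-1}z^i)$ in degree $i$ cancels $\operatorname{tr}(z^id^{i-1})$ in degree $i-1$. For $a\in\operatorname{Hom}^{n-1}(Z,Y)$ and $b\in\operatorname{Hom}^{-n}(Y,Z)$, the Leibniz rule applied to $z=ab$ gives $\langle\partial a,b\rangle=\pm\langle a,\partial b\rangle$, where $\partial$ is the differential of the Hom complexes. So $\operatorname{Hom}^\bullet(Y,Z)$ is, up to signs of differentials, the $K$-dual complex of $\operatorname{Hom}^\bullet(Z,Y)$, and the pairing induced on $H^0$ is perfect. By \eqref{eq:homR} we obtain a perfect pairing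
\[
\operatorname{Hom}_{\mathcal T}(X,Y_s)\times\operatorname{Hom}_{\mathcal T}(Y_s,X)\to K,\qquad(a,b)\mapsto t(ab),
\]
where $t\colon\operatorname{End}_{\mathcal T}(Y_s)\to K$ is induced by $\ell\operatorname{str}$.

If $f$ is not a split epimorphism, then for every $b\colon Y_s\to X$ the element $fb$ is a non-unit of $K[\eta]$, hence lies in $K\eta$, and $t((\eta f)b)=0$. So $\eta f=0$. If $g$ is not a split monomorphism, then for every $a\colon X\to Y_s$ the element $ag$ is a non-unit, so $t(a(g\eta))=0$, and $g\eta=0$.
\end{proof}

\subsection{The endomorphisms $\eta^c$}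

A split monomorphism or epimorphism in a triangulated category has a complement, so retracts are direct summands. For $X\in\mathcal T$ let $I(X)$ be the set of $j\in I$ such that $R_j$ is a direct summand of $X$. For $(s,n)\in I(X)$ the first space in \eqref{eq:homR} is nonzero, so
\begin{equation}\label{eq:supp}
(s,n)\in I(X)\ \Longrightarrow\ X(s)^{-n-1}\neq0\ \text{ or }\ X(s)^{-n}\neq0 .
\end{equation}
For each $j\in I$ choose a decomposition $X\cong R_j^{m_j}\oplus\bar X_j$ in which $\bar X_j$ has no direct summand $R_j$. It exists: $R_j^m$ can be a summand only if $2m\leq\dim\operatorname{Hom}_{\mathcal T}(R_j,X)<\infty$, and a decomposition with maximal $m$ has the required property. We have $m_j>0$ exactly when $j\in I(X)$. Let $u_j\colon R_j^{m_j}\to X$ and $v_j\colon X\to R_j^{m_j}$ be the inclusion and the projection; then $v_ju_j=1$, and $1-u_jv_j$ is the composite of the projection $X\to\bar X_j$ and the inclusion $\bar X_j\to X$.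

We would like to form $\sum_jc_j\,u_j\eta v_j$ for a family of scalars $c=(c_j)\in K^I$. The sum is infinite in general, and we give it a meaning under a finiteness condition. A subset $S\subset I$ is \emph{locally finite} if for each $n$ there are only finitely many $s$ with $(s,n)\in S$, and a family $c\in K^I$ is \emph{locally finite} if its support is. For a locally finite set $S$ put $R_X=\bigoplus_{j\in S}R_j^{m_j}$. In degree $i$ only the finitely many $(s,n)\in S$ with $n\in\{-i-1,-i\}$ contribute, so $R_X$ is a complex over $\mathcal A$. By \eqref{eq:supp}, $R_X^i\neq0$ implies that one of $X^{i-1},X^i,X^{i+1}$ is nonzero, so $R_X$ has the boundedness required in $\mathcal T$.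

\begin{lemma}\label{lem:biproduct}
$R_X$ is both the coproduct and the product of the objects $R_j^{m_j}$, $j\in S$, in $\mathcal T$.
\end{lemma}

\begin{proof}
Since each term of $R_X$ is a finite sum, $\operatorname{Hom}^\bullet(R_X,Z)=\prod_{j}\operatorname{Hom}^\bullet(R_j^{m_j},Z)$ and $\operatorname{Hom}^\bullet(Z,R_X)=\prod_j\operatorname{Hom}^\bullet(Z,R_j^{m_j})$ for every complex $Z$. Cohomology of complexes of vector spaces commutes with products, which proves the claim in $K^?(\mathcal A)$. For acyclic $Z$ all factors are acyclic, because each $R_j$ is a bounded complex of projective-injectives. So morphisms from and to $R_X$, like those from and to $R_j^{m_j}$, are the same in $K^?(\mathcal A)$ and $D^?(\mathcal A)$.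
\end{proof}

Let $c\in K^I$ be locally finite and $S$ a locally finite set containing its support. Let $u\colon R_X\to X$ and $v\colon X\to R_X$ have components $u_j$ and $v_j$, let $\Delta^c_X\colon R_X\to R_X$ be the diagonal map given by $c_j\eta$ on $R_j^{m_j}$, and define
\[
\eta^c_X=u\,\Delta^c_X\,v\in\operatorname{End}_{\mathcal T}(X).
\]
This does not depend on $S$, since $\Delta_X^c$ vanishes on the summands indexed outside the support of $c$. If $c$ vanishes on $I(X)$, then $\Delta^c_X=0$ and $\eta^c_X=0$. For $X=Y_s$ we have $I(Y_s)=\{(s,0)\}$, as the $R_j$ are indecomposable and pairwise non-isomorphic, and $\eta^c_{Y_s}=c_{(s,0)}\eta$ for the evident choice $u_{(s,0)}=v_{(s,0)}=1$.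

\begin{lemma}\label{lem:eta}
Let $c,c'\in K^I$ be locally finite and $f\colon X\to X'$ a morphism in $\mathcal T$.
\begin{enumerate}
\item[(a)] $\eta^c_X$ is independent of the chosen decompositions, and $f\eta^c_X=\eta^c_{X'}f$.
\item[(b)] $\eta^{c+c'}_X=\eta^c_X+\eta^{c'}_X$ and $\eta^c_X\eta^{c'}_X=0$.
\item[(c)] If $c$ vanishes on $I(X)\cap I(X')$, then $f\eta^c_X=0$.
\item[(d)] $I(X[1])=\{(s,n+1):(s,n)\in I(X)\}$, and $\eta^c_X[1]=\eta^{c^+}_{X[1]}$, where $c^+_{(s,n)}=c_{(s,n-1)}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Use primes for the data chosen for $X'$, and the same set $S$ for both objects. Put $W_j=v'_jfu_j\colon R_j^{m_j}\to R_j^{m'_j}$. This is a matrix over the commutative ring $K[\eta]$, so it commutes with $\eta$. We claim that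
\[
\text{(i)}\ \ \eta v'_jf=W_j\eta v_j,\qquad\qquad\text{(ii)}\ \ fu_j\eta=u'_j\eta W_j .
\]
For (i): the components $\bar X_j\to R_j$ of the restriction of $v'_jf$ to $\bar X_j$ are not split epimorphisms, since $\bar X_j$ has no summand $R_j$, so $\eta$ kills them by Lemma~\ref{lem:av}. Hence $\eta v'_jf(1-u_jv_j)=0$, that is, $\eta v'_jf=\eta W_jv_j=W_j\eta v_j$. For (ii): the components $R_j\to\bar X'_j$ of the composite of $fu_j$ with the projection to $\bar X'_j$ are not split monomorphisms, so $(1-u'_jv'_j)fu_j\eta=0$, that is, $fu_j\eta=u'_jW_j\eta=u'_j\eta W_j$.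

Let $W\colon R_X\to R_{X'}$ be the diagonal map with entries $W_j$; it satisfies $W\Delta^c_X=\Delta^c_{X'}W$. The $j$-th components of $\Delta^c_{X'}v'f$ and $W\Delta^c_Xv$ are $c_j\eta v'_jf$ and $c_jW_j\eta v_j$, so the two maps agree by (i) and the product property of $R_{X'}$. The restrictions of $fu\Delta^c_X$ and $u'\Delta^c_{X'}W$ to $R_j^{m_j}$ are $c_jfu_j\eta$ and $c_ju'_j\eta W_j$, so these two maps agree by (ii) and the coproduct property of $R_X$. Therefore
\[
\eta^c_{X'}f=u'\Delta^c_{X'}v'f=u'W\Delta^c_Xv=u'\Delta^c_{X'}Wv=fu\Delta^c_Xv=f\eta^c_X .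
\]
The case $f=\mathrm{id}_X$ with two sets of choices gives independence.

(b) Take $S$ containing both supports. Then $\Delta^{c+c'}_X=\Delta^c_X+\Delta^{c'}_X$, which gives additivity. By Lemma~\ref{lem:biproduct}, the endomorphism $\Delta^c_Xvu\Delta^{c'}_X$ of $R_X$ is determined by its components $c_jc'_i\,\eta v_ju_i\eta\colon R_i^{m_i}\to R_j^{m_j}$. For $i=j$ the component is a multiple of $\eta^2=0$. For $i\neq j$ the entries $R_i\to R_j$ of $v_ju_i$ are not split epimorphisms, since $R_i$ is indecomposable and not isomorphic to $R_j$, so $\eta v_ju_i=0$ by Lemma~\ref{lem:av}.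

(c) Write $c=c^1+c^2$, where $c^1$ agrees with $c$ outside $I(X)$ and vanishes on $I(X)$. Then $c^2$ is supported in $I(X)\setminus I(X')$. So $\eta^{c^1}_X=0$ and $f\eta^{c^2}_X=\eta^{c^2}_{X'}f=0$ by (a), and (b) gives the claim.

(d) We have $R_{(s,n)}[1]=R_{(s,n+1)}$, and the shift of $\eta$ is $\eta$. Shifting the decompositions of $X$ gives decompositions $X[1]\cong R_{(s,n+1)}^{m_{(s,n)}}\oplus\bar X_{(s,n)}[1]$ of the required kind, which proves the statement on $I(X[1])$. With these choices, allowed by (a), we have $R_{X[1]}=R_X[1]$ with maps $u[1]$, $v[1]$, and $\Delta^{c^+}_{X[1]}=\Delta^c_X[1]$.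
\end{proof}

Part (a) lets us read off $\eta^c$ on the objects of $\mathcal G$. For $s\in D_z$ let $i_s\colon Y_s\to Y_z$ correspond to the function with value $1$ at $s$. It is a split monomorphism, so $(s,0)\in I(Y_z)$, and applying $\mathrm{ev}_s$ to $\eta^c_{Y_z}i_s=i_s\eta^c_{Y_s}$ gives
\begin{equation}\label{eq:etaY}
\mathrm{ev}_s(\eta^c_{Y_z})=c_{(s,0)}\eta\qquad(s\in D_z).
\end{equation}
This also shows that some finiteness condition on $c$ is unavoidable: a natural endomorphism of $\mathrm{id}_{\mathcal T}$ equal to $c_{(s,0)}\eta$ on each $Y_s$ can exist only if $s\mapsto c_{(s,0)}$ is eventually constant on every $D_x$.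

\section{The autoequivalences $F_b$}\label{sec:F}

Fix $b\in\mathfrak B$. In $\mathcal G$ each object $z$ carried a function $b_z$, and a morphism was twisted by the difference of the functions of its target and source. For a complex $X$ the terms $X^i$ live on finitely many branches each, so $B(X)=\bigcup_iB(X^i)$ is countable, and we attach to $X$ the function $g_X=g_{B(X)}$ of \eqref{eq:patch}. It depends on the complex $X$ and not only on its isomorphism class, which is harmless because our functor will be the identity on objects. Note that $g_{X[1]}=g_X$.

For $X,X'\in\mathcal T$ and a countable set $C\supseteq B(X)$, define families in $K^I$ by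
\[
d^C_X(s,n)=g_X(s)-g_C(s)\ \text{ on }I(X),\qquad c_{X,X'}(s,n)=g_{X'}(s)-g_X(s)\ \text{ on }I(X)\cap I(X'),
\]
and by $0$ elsewhere. If $C\supseteq B(X)\cup B(X')$, then
\begin{equation}\label{eq:cd}
c_{X,X'}=d^C_{X'}-d^C_X\quad\text{on }I(X)\cap I(X').
\end{equation}

\begin{lemma}\label{lem:locfin}
The families $d^C_X$ and $c_{X,X'}$ are locally finite.
\end{lemma}

\begin{proof}
Fix $n$. By \eqref{eq:supp} and (A2), almost all $s$ with $(s,n)\in I(X)$ lie in $D_x$ for some $x$ in the finite set $B(X^{-n-1})\cup B(X^{-n})$. Each such $x$ lies in $B(X)$ and in $C$, so \eqref{eq:patch} gives $g_X(s)=b_x(s)=g_C(s)$ for almost all $s\in D_x$. Hence $d^C_X(s,n)=0$ for almost all $s$. The claim for $c_{X,X'}$ follows from \eqref{eq:cd} with $C=B(X)\cup B(X')$.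
\end{proof}

Condition (A2) is used only here. An object living on all branches, such as the constant family $\Lambda$, would call for a function $g_X$ that agrees with $b_x$ at almost all nodes of every $D_x$, and such a function exists only if $b\in\mathfrak B_0$.

Define $F_b(X)=X$ and, for $f\colon X\to X'$,
\[
F_b(f)=f\,\bigl(1+\eta_X^{c_{X,X'}}\bigr).
\]
Put $a^C_X=1+\eta_X^{d^C_X}$. By Lemma~\ref{lem:eta}(b) this is an automorphism of $X$ with inverse $1-\eta_X^{d^C_X}$. The analogue of Proposition~\ref{prop:model}(a) is the identity
\begin{equation}\label{eq:conj}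
F_b(f)=a^C_{X'}\,f\,(a^C_X)^{-1}\qquad\text{for every countable }C\supseteq B(X)\cup B(X').
\end{equation}
To prove it, write $d=d^C_X$, $d'=d^C_{X'}$. Lemma~\ref{lem:eta}(a),(b) gives $a^C_{X'}f(a^C_X)^{-1}=f(1+\eta_X^{d'})(1-\eta^d_X)=f(1+\eta_X^{d'-d})$, and $f\eta_X^{d'-d}=f\eta_X^{c_{X,X'}}$ by \eqref{eq:cd} and Lemma~\ref{lem:eta}(b),(c).

Thus $\mathcal T$ is the directed union of the full subcategories $\{X:B(X)\subset C\}$, and on each of them $F_b$ is isomorphic to the identity through $a^C$. On overlaps the isomorphisms differ by the natural automorphisms $(a^C_X)^{-1}a^{C'}_X$, given by $g_C-g_{C'}$ on $I(X)$, which form a \v{C}ech $1$-cocycle. Every property of $F_b$ that involves countably many objects can be checked on one such subcategory.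

\begin{proposition}\label{prop:F}
$F_b$ is a $K$-linear exact autoequivalence of $\mathcal T$ that commutes strictly with $[1]$. It is the identity on every morphism $X\to X'$ with $I(X)=\emptyset$ or $I(X')=\emptyset$, in particular on $\mathcal A\subset\mathcal T$. Moreover $F_bF_{b'}=F_{b+b'}$ and $F_0=\mathrm{id}$.
\end{proposition}

\begin{proof}
\emph{Functor.} $F_b$ is $K$-linear on morphisms by definition. For $X\xrightarrow{f}X'\xrightarrow{f'}X''$ take $C=B(X)\cup B(X')\cup B(X'')$ in \eqref{eq:conj}; then $F_b(f')F_b(f)=a^C_{X''}f'f(a_X^C)^{-1}=F_b(f'f)$, and $F_b(\mathrm{id}_X)=\mathrm{id}_X$.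

\emph{Group law.} The functions $g_C$ are additive in $b$, because the enumerations do not depend on $b$. Hence so are the families $c_{X,X'}$, and $(1+\eta^{c'}_X)(1+\eta^c_X)=1+\eta_X^{c+c'}$ gives $F_bF_{b'}=F_{b+b'}$. For $b=0$ all $c_{X,X'}$ vanish. So $F_b$ is an automorphism of $\mathcal T$ with inverse $F_{-b}$.

\emph{Shift.} Since $g_{X[1]}=g_X$, the description of $I(X[1])$ in Lemma~\ref{lem:eta}(d) gives $d^C_{X[1]}=(d^C_X)^+$, hence $a^C_{X[1]}=a^C_X[1]$. By \eqref{eq:conj}, $F_b(f[1])=F_b(f)[1]$.

\emph{Triangles.} Let $X_1\to X_2\to X_3\to X_1[1]$ be distinguished and $C=B(X_1)\cup B(X_2)\cup B(X_3)$. By \eqref{eq:conj}, $(a^C_{X_1},a^C_{X_2},a^C_{X_3},a^C_{X_1[1]})$ is an isomorphism from this diagram to its image under $F_b$. As $a^C_{X_1[1]}=a^C_{X_1}[1]$, it is an isomorphism of triangles, so the image is distinguished.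

\emph{Identity on $\mathcal A$.} If $I(X)\cap I(X')=\emptyset$, then $c_{X,X'}=0$. An object $M\in\mathcal A$ has $I(M)=\emptyset$, because $M$ has cohomology in one degree and $R_j$ has nonzero cohomology in two.
\end{proof}

\begin{lemma}\label{lem:FonG}
Under the isomorphism of Lemma~\ref{lem:GinT}, the restriction of $F_b$ to the objects $Y_z$ is $\Phi_b$.
\end{lemma}

\begin{proof}
We have $B(Y_z)=\emptyset$ for $z\in N$ and $B(Y_x)=\{x\}$ for $x\in\Omega$, so $g_{Y_z}=b_z$ on $D_z$ in both cases. Let $h\colon Y_z\to Y_{z'}$, $c=c_{Y_z,Y_{z'}}$ and $s\in D_z\cap D_{z'}$. Then $(s,0)\in I(Y_z)\cap I(Y_{z'})$, so $c_{(s,0)}=b_{z'}(s)-b_z(s)$, and \eqref{eq:etaY} gives $\mathrm{ev}_sF_b(h)=h_s(1+(b_{z'}(s)-b_z(s))\eta)$.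
\end{proof}

\begin{proposition}\label{prop:nolift}
Let $(\mathsf C,E)$ be any enhancement of $\mathcal T$ and $b\in\mathfrak B$. If there is a quasi-functor $f\colon\mathsf C\to\mathsf C$ with $EH^0(f)\cong F_bE$ as plain functors, then $b\in\mathfrak B_0$.
\end{proposition}

\begin{proof}
By \eqref{eq:Pvanish} and Proposition~\ref{prop:F}, the subcategory $\mathcal P\subset\mathcal A\subset\mathcal T$ and the functor $F_b$ satisfy the hypotheses of Proposition~\ref{prop:obstruction}. Each $Y_z$ is the cone of $\varepsilon\colon\Lambda_z\to\Lambda_z$, so $F_b$ is isomorphic to the identity on the full subcategory of the objects $Y_z$. By Lemma~\ref{lem:FonG} this says $\Phi_b\cong\mathrm{id}_{\mathcal G}$, and Proposition~\ref{prop:model}(b) gives $b\in\mathfrak B_0$.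
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Choose $b\notin\mathfrak B_0$ by Lemma~\ref{lem:count} and put $F=F_b$; it is an exact autoequivalence and the identity on $\mathcal A$ by Proposition~\ref{prop:F}. Let $(\mathsf C,E)$ be an enhancement of $\mathcal T$. If $FEH^0(f)\cong E$ for a quasi-functor $f\colon\mathsf C\to\mathsf C$, then $EH^0(f)\cong F_{-b}E$, so $-b\in\mathfrak B_0$ by Proposition~\ref{prop:nolift}, a contradiction. An enhancement $(\mathsf C,E)$ exists by (U), and we have shown that it is not strongly equivalent to the enhancement $(\mathsf C,FE)$.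
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:many}]
Fix an enhancement $(\mathsf C,E)$, which exists by (U). If $F_{b'}EH^0(f)\cong F_bE$ for some $f$, even as plain functors, then $EH^0(f)\cong F_{b-b'}E$ and $b-b'\in\mathfrak B_0$ by Proposition~\ref{prop:nolift}. So the enhancements $(\mathsf C,F_bE)$, with $b$ running through representatives of $\mathfrak B/\mathfrak B_0$, are pairwise not strongly equivalent, and there are at least $2^{2^{\aleph_0}}$ of them by Lemma~\ref{lem:count}.
\end{proof}

\section{Global dimension}\label{sec:gldim}

For objects $M,M'$ of an abelian category $\mathcal A$ we write $\operatorname{Ext}^n_{\mathcal A}(M,M')=\operatorname{Hom}_{D^b(\mathcal A)}(M,M'[n])$. These groups vanish for $n<0$, equal $\operatorname{Hom}_{\mathcal A}(M,M')$ for $n=0$, and are the Yoneda extension groups for $n>0$. The global dimension is the supremum of the $n$ with $\operatorname{Ext}^n_{\mathcal A}\neq0$.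

\subsection{Failure in global dimension two}

We turn the homotopy category $K^b(\mathcal A)$ of Theorem~\ref{thm:main} into a derived category by making all objects of $\mathcal A$ projective.

\begin{proof}[Proof of Theorem~\ref{thm:gldim}(a)]
Let $\mathcal A$ be the category of Definition~\ref{def:A}, and let $\mathcal A'$ be the category of finitely presented functors $\mathcal A^{\mathrm{op}}\to\mathrm{Mod}\,k$, that is, of cokernels of maps between representable functors; it is essentially small, and we replace it by a small equivalent category. Write $h_M=\operatorname{Hom}_{\mathcal A}(-,M)$. By the Yoneda lemma the $h_M$ are projective in the abelian category of all functors, and maps $h_M\to h_{M'}$ are induced by morphisms $f\colon M\to M'$. As $\ker(h_f)=h_{\ker f}$, every $G\in\mathcal A'$ has a resolution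
\begin{equation}\label{eq:res}
0\to h_{\ker f}\to h_M\xrightarrow{h_f}h_{M'}\to G\to0 .
\end{equation}
The category $\mathcal A'$ is closed under kernels and cokernels, hence abelian. Indeed, lift $\phi\colon G\to G'$ to a chain map between the resolutions \eqref{eq:res}. Its cone is a complex of representables with cohomology $\ker\phi$ in degree $-1$ and $\operatorname{coker}\phi$ in degree $0$. The cycles of a complex of representables are representable, so its cohomology is finitely presented.

The projectives of $\mathcal A'$ are the direct summands of representables, and these are representable because idempotents split in $\mathcal A$. So the Yoneda functor is an equivalence from $\mathcal A$ to $\operatorname{proj}\mathcal A'$. By \eqref{eq:res}, $\mathcal A'$ has enough projectives and global dimension at most $2$. Hence $D^b(\mathcal A')\simeq K^b(\operatorname{proj}\mathcal A')\simeq K^b(\mathcal A)$ as triangulated categories, and Theorem~\ref{thm:main} shows that $D^b(\mathcal A')$ has no strongly unique enhancement.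

For the lower bound let $f\colon\Lambda_s\to\delta_sK$ be the projection, so that $\ker f\cong\delta_s(\varepsilon\Lambda)\cong\delta_sK$, and let $G=\operatorname{coker}(h_f)$. By \eqref{eq:res}, $\operatorname{Ext}^2_{\mathcal A'}(G,h_{\delta_sK})$ is the cokernel of the restriction map $\operatorname{Hom}_{\mathcal A}(\Lambda_s,\delta_sK)\to\operatorname{Hom}_{\mathcal A}(\ker f,\delta_sK)\cong K$. Every $\Lambda$-linear map $\Lambda\to K$ kills $\varepsilon\Lambda$, so the restriction map is zero and $\operatorname{Ext}^2_{\mathcal A'}(G,h_{\delta_sK})\cong K\neq0$.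
\end{proof}

\subsection{Strong uniqueness in global dimension at most one}

Let now $\mathcal A$ be any abelian category. We compare every enhancement of $D^b(\mathcal A)$ with a fixed model. The comparison quasi-functor induces an exact endofunctor of $D^b(\mathcal A)$ about which we know only that it fixes $\mathcal A$. The hypothesis $\operatorname{Ext}^2_{\mathcal A}=0$ is used only in the next lemma, to conclude that such an endofunctor is the identity. The functors $F_b$ with $b\notin\mathfrak B_0$ show that the lemma fails without the hypothesis.

\begin{lemma}\label{lem:hereditary}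
Assume $\operatorname{Ext}^2_{\mathcal A}=0$. Let $(G,\theta)$ be an exact endofunctor of $D^b(\mathcal A)$ with an isomorphism $\rho\colon G|_{\mathcal A}\cong\mathrm{incl}_{\mathcal A}$. Then $G\cong\mathrm{id}$ as exact functors.
\end{lemma}

\begin{proof}
A Yoneda class of degree $n\geq2$ is a product of classes of degrees $2$ and $n-2$, so $\operatorname{Ext}^n_{\mathcal A}=0$ for all $n\geq2$.

Extend $\rho$ to all objects $M[n]$, $M\in\mathcal A$, $n\in\mathbb Z$, by the rule $\rho_{X[1]}=\rho_X[1]\,\theta_X$, which determines either of $\rho_X$, $\rho_{X[1]}$ from the other. Call $w\colon X\to X'$ between such objects \emph{good} if $\rho_{X'}G(w)=w\rho_X$. By naturality of $\theta$,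
\[
\rho_{X'[1]}G(w[1])=(\rho_{X'}G(w))[1]\,\theta_X,\qquad w[1]\,\rho_{X[1]}=(w\rho_X)[1]\,\theta_X,
\]
so $w$ is good if and only if $w[1]$ is. Hence all maps $M[n]\to M'[n]$ are good.

Every $w\colon M\to M'[1]$ is good. Complete it to a distinguished triangle $M'\xrightarrow{i}L\xrightarrow{p}M\xrightarrow{w}M'[1]$. The long exact cohomology sequence shows that we may take $L\in\mathcal A$ and that $p$ is an epimorphism in $\mathcal A$. Apply $G$ and transport along $\rho_{M'},\rho_L,\rho_M,\rho_{M'}[1]$: the triangle $M'\xrightarrow{i}L\xrightarrow{p}M\xrightarrow{w'}M'[1]$ with $w'=\rho_{M'[1]}G(w)\rho_M^{-1}$ is distinguished as well. Completing $(\mathrm{id}_{M'},\mathrm{id}_L)$ to a morphism from the first triangle to the second gives $\phi\in\operatorname{End}_{\mathcal A}(M)$ with $\phi p=p$ and $w'\phi=w$. As $p$ is an epimorphism, $\phi=1$ and $w'=w$. So all maps $M[n]\to M'[n+1]$ are good.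

Every $X\in D^b(\mathcal A)$ is a finite direct sum of objects $X_i[-i]$ with $X_i\in\mathcal A$. This follows by induction on the number of nonzero cohomology objects: if $m$ is the top cohomological degree, the last map of the triangle $\tau^{<m}X\to X\to H^m(X)[-m]\to(\tau^{<m}X)[1]$ lies in $\bigoplus_{i<m}\operatorname{Ext}^{m-i+1}(H^m(X),X_i)=0$, so the triangle splits. Choose inclusions $\sigma_i\colon X_i[-i]\to X$ and projections $\pi_i$, and put $\beta_X=\sum_i\sigma_i\,\rho_{X_i[-i]}\,G(\pi_i)\colon GX\to X$. It is invertible, with inverse $\sum_iG(\sigma_i)\rho_{X_i[-i]}^{-1}\pi_i$. For $f\colon X\to X'$ the entry $\pi'_jf\sigma_i$ lies in $\operatorname{Ext}^{i-j}(X_i,X'_j)$, so it is zero unless $i-j\in\{0,1\}$, and it is good in all cases. Therefore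
\[
\beta_{X'}G(f)=\sum_{i,j}\sigma'_j\,\rho_{X'_j[-j]}\,G(\pi'_jf\sigma_i)\,G(\pi_i)=\sum_{i,j}\sigma'_j\pi'_jf\sigma_i\,\rho_{X_i[-i]}\,G(\pi_i)=f\beta_X .
\]
The case $f=\mathrm{id}$ shows that $\beta_X$ does not depend on the decomposition. Computing $\beta_{X[1]}$ with $\sigma_i[1]$ and $\pi_i[1]$ gives $\beta_{X[1]}=\sum_i\sigma_i[1]\,\rho_{X_i[-i]}[1]\,G(\pi_i)[1]\,\theta_X=\beta_X[1]\,\theta_X$. So $\beta$ is an isomorphism of exact functors.
\end{proof}

Lemma~\ref{lem:realize} provides a quasi-functor from $\mathsf C^b(\mathcal A)$ to any enhancement of $D^b(\mathcal A)$. To descend it to a DG model of $D^b(\mathcal A)$ we must know that it kills acyclic complexes.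

\begin{lemma}\label{lem:acyclic}
Let $\Psi\colon K^b(\mathcal A)\to D^b(\mathcal A)$ be an exact functor with an isomorphism $\rho\colon\Psi|_{\mathcal A}\cong\mathrm{incl}_{\mathcal A}$. Then $\Psi(X)\cong0$ for every bounded acyclic complex $X$.
\end{lemma}

\begin{proof}
Changing the signs of some differentials of a complex gives an isomorphic complex, so such signs may be ignored. Shifting, let $X$ be acyclic and concentrated in degrees $0,\dots,m$. We use induction on $m$.

Let $m\leq2$, so that $X$ is the complex of a short exact sequence $0\to M'\xrightarrow{i}M\xrightarrow{p}M''\to0$. Up to shift, $X$ is the cone of the chain map $\bar p\colon\operatorname{cone}(i)\to M''$ given by $p$ in degree $0$, and $\bar pj=p$ for the canonical map $j\colon M\to\operatorname{cone}(i)$. It suffices to show that $\Psi(\bar p)$ is invertible. The maps $\Psi(j)\rho_M^{-1}\colon M\to\Psi(\operatorname{cone}(i))$ and $p\colon M\to M''$ are both second maps of distinguished triangles in $D^b(\mathcal A)$ with first map $i$. So there is an isomorphism $\psi\colon M''\to\Psi(\operatorname{cone}(i))$ with $\psi p=\Psi(j)\rho_M^{-1}$.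 The endomorphism $\chi=\rho_{M''}\Psi(\bar p)\psi$ of $M''$ in $\mathcal A$ satisfies $\chi p=\rho_{M''}\Psi(p)\rho_M^{-1}=p$, so $\chi=1$ since $p$ is an epimorphism, and $\Psi(\bar p)$ is invertible.

Let $m\geq3$. Factor $d^1$ as $X^1\xrightarrow{e}Z\xrightarrow{\mu}X^2$ with $Z=\ker d^2$, and let $S=(X^0\to X^1\xrightarrow{e}Z)$ in degrees $0,1,2$ and $S'=(Z\xrightarrow{\mu}X^2\to\dots\to X^m)$ in degrees $1,\dots,m$. Both are acyclic. The identity of $Z$ in degree $2$ is a chain map $S'[-1]\to S$. Its cone $W$ has terms $X^0$, $Z\oplus X^1$, $X^2\oplus Z$, $X^3,\dots,X^m$ and, in the notation of elements, differentials $x\mapsto(0,d^0x)$, $(z,x)\mapsto(\mu z,z+ex)$, $(x,z)\mapsto d^2x$, and $d^n$ for $n\geq3$. The maps $x\mapsto x$ in degree $0$, $x\mapsto(-ex,x)$ in degree $1$, $x\mapsto(-x,0)$ in degree $2$ and $x\mapsto-x$ in degrees $\geq3$ form a chain map $X\to W$ that is a split monomorphism in each degree. Its cokernel is the contractible complex $Z\xrightarrow{1}Z$ in degrees $1,2$, through $(z,x)\mapsto z+ex$ and $(x,z)\mapsto z$. So $X\cong W$ in $K^b(\mathcal A)$, and there is a distinguished triangle $S'[-1]\to S\to X\to S'$.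 We have $\Psi(S)\cong0$ by the case $m\leq2$ and $\Psi(S')\cong0$ by induction, since $S'$ occupies one degree fewer than $X$. Hence $\Psi(X)\cong0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gldim}(b)]
\emph{The model.} Over a general ring $k$ the DG quotient has the expected homotopy category only under a flatness condition, so we first pass to a cofibrant replacement $q\colon\mathsf Q\to\mathsf C^b(\mathcal A)$. The morphism complexes of a cofibrant DG category are cofibrant over $k$ \cite[Proposition 2.3]{Toen}, hence homotopically flat. Let $\mathsf N\subset\mathsf Q$ be the full DG subcategory of objects $U$ with $q(U)$ acyclic, and let $\mathsf Q/\mathsf N$ be obtained from $\mathsf Q$ by freely adjoining, for each $U\in\mathsf N$, a morphism $h_U\colon U\to U$ of degree $-1$ with $dh_U=\mathrm{id}_U$. Drinfeld's theorem \cite[Theorem 3.4]{Dri} states that if all complexes $\mathsf Q(X,U)$ with $X\in\mathsf Q$, $U\in\mathsf N$ are homotopically flat over $k$, then the natural functor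
\[
H^0(\mathsf Q^{\mathrm{pretr}})/H^0(\mathsf N^{\mathrm{pretr}})\to H^0((\mathsf Q/\mathsf N)^{\mathrm{pretr}})
\]
is an equivalence. Here $H^0(\mathsf Q^{\mathrm{pretr}})\simeq H^0(\mathsf C^b(\mathcal A)^{\mathrm{pretr}})\simeq K^b(\mathcal A)$. The essential image of $H^0(\mathsf N^{\mathrm{pretr}})$ is the triangulated subcategory generated by the $q(U)$, $U\in\mathsf N$, and this is the subcategory of acyclic complexes, since every acyclic complex is homotopy equivalent to some $q(U)$, which is then acyclic. Put $\mathsf D_0=(\mathsf Q/\mathsf N)^{\mathrm{pretr}}$ and let $\pi\colon\mathsf Q\to\mathsf Q/\mathsf N\to\mathsf D_0$ be the natural DG functor. We obtain an exact equivalence $E_0\colon H^0(\mathsf D_0)\to D^b(\mathcal A)$ with $E_0H^0(\pi)\cong\mathrm{can}\circ H^0(q)$, where $\mathrm{can}\colon K^b(\mathcal A)\to D^b(\mathcal A)$ is the canonical functor. In particular $(\mathsf D_0,E_0)$ is an enhancement of $D^b(\mathcal A)$.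

\emph{The comparison.} Let $(\mathsf C,E)$ be any enhancement. Lemma~\ref{lem:realize} applies to $\mathcal P=\mathcal A$ and gives $\hat u\colon\mathsf C^b(\mathcal A)\to\mathsf C$ and an exact functor $\Psi=EH^0(\hat u)$ with $\Psi|_{\mathcal A}\cong\mathrm{incl}_{\mathcal A}$. As $\mathsf Q$ is cofibrant, $\hat uq$ is represented by a DG functor $\hat U\colon\mathsf Q\to\mathsf C$. For $U\in\mathsf N$ we have $E\hat U(U)\cong\Psi(q(U))\cong0$ by Lemma~\ref{lem:acyclic}, so $\mathrm{id}_{\hat U(U)}$ is a boundary in $\mathsf C$. Choosing a primitive as the image of each $h_U$ extends $\hat U$ to a DG functor $\mathsf Q/\mathsf N\to\mathsf C$, because the $h_U$ are freely adjoined. By Lemma~\ref{lem:extend} this extends to $\bar u\colon\mathsf D_0\to\mathsf C$ in $\mathsf{Hqe}$, and $\bar u\pi=\hat uq$. The exact functor $G=EH^0(\bar u)E_0^{-1}$ satisfies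
\[
G\circ\mathrm{can}\circ H^0(q)\cong GE_0H^0(\pi)\cong EH^0(\bar u\pi)\cong\Psi H^0(q),
\]
so $G\circ\mathrm{can}\cong\Psi$ and $G|_{\mathcal A}\cong\mathrm{incl}_{\mathcal A}$. By Lemma~\ref{lem:hereditary}, $G\cong\mathrm{id}$ as exact functors, that is, $EH^0(\bar u)\cong E_0$ as exact functors. In particular $H^0(\bar u)$ is an equivalence, and $\bar u$ is invertible by Lemma~\ref{lem:invertible}.

For two enhancements $(\mathsf C,E)$ and $(\mathsf C',E')$, with comparison morphisms $\bar u$ and $\bar u'$, put $f=\bar u'\bar u^{-1}$. Then $E'H^0(f)\cong E_0H^0(\bar u)^{-1}\cong E$ as exact functors.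
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dri} Drinfeld, \emph{DG quotients of DG categories}, J. Algebra, 2004.

\bibitem{JM} Jasso and Muro, Corollary 5.4.12.

\bibitem{Lor} Antonio Lorenzin, \emph{Formality and strongly unique enhancements}, arXiv:2204.09527 (2022).

\bibitem{Tab} Tabuada, model structure on small DG categories, 2005.

\bibitem{Toen} To\"en, \emph{The homotopy theory of dg-categories and derived Morita theory}, Invent. Math., 2007.

\end{thebibliography}
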